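\title{Non-atomic Q-measures from infinitely many Rudin--Blass incomparable Q-points}

\begin{abstract}
A finitely additive probability measure on $\omega$ is a Q-measure if every partition of $\omega$ into finite sets has a selector of measure one. We prove in ZFC that a non-atomic Q-measure exists if and only if there are infinitely many pairwise Rudin--Blass incomparable Q-points, and that in this case there is a copy of $\beta\omega$ consisting of such Q-points. This answers a question posed by Borodulin-Nadzieja, Mart\'inez-Celis, Morawski and \'Swierczy\'nska. The proof measures ultrafilters against interval partitions of $\omega$ and splits according to whether the cofinality of the interval partitions modulo one of the given Q-points is smaller than the dominating number.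
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{measure} on $\omega$ is a finitely additive function $\mu\colon\mathcal{P}(\omega)\to[0,1]$ with $\mu(\omega)=1$. An ultrafilter $\mathcal{U}$ on $\omega$ is identified with the measure that gives the value $1$ to the members of $\mathcal{U}$ and $0$ to all other sets. At the opposite extreme, $\mu$ is \emph{non-atomic} if for every $\varepsilon>0$ there is a finite partition of $\omega$ into sets of measure less than $\varepsilon$.

A \emph{selector} for a partition $\langle A_n\rangle_{n\in\omega}$ of $\omega$ is a set $S\subseteq\omega$ with $|S\cap A_n|\le1$ for all $n$. An ultrafilter $\mathcal{U}$ is a \emph{Q-point} if every partition of $\omega$ into finite sets has a selector in $\mathcal{U}$, and a measure $\mu$ is a \emph{Q-measure} if every such partition has a selector $S$ with $\mu(S)=1$. Thus the Q-points are the Q-measures with values in $\{0,1\}$.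

For $g\colon\omega\to\omega$ and an ultrafilter $\mathcal{V}$ let $g_*\mathcal{V}=\{A\subseteq\omega: g^{-1}(A)\in\mathcal{V}\}$, which is again an ultrafilter. The \emph{Rudin--Blass ordering} is defined by $\mathcal{U}\le_{RB}\mathcal{V}$ if $\mathcal{U}=g_*\mathcal{V}$ for some finite-to-one $g$. It is reflexive, and it is transitive because $(g\circ h)_*\mathcal{V}=g_*h_*\mathcal{V}$. Two ultrafilters are \emph{RB-incomparable} if neither is $\le_{RB}$ the other. The following problem was posed in \cite{BMMS}.

\begin{quote}
\textbf{Problem.} Suppose that there is an infinite family of pairwise RB-incomparable Q-points. Is there a non-atomic Q-measure?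
\end{quote}

The answer is yes, in ZFC.

\begin{theorem}\label{thm:main}
If there is an infinite family of pairwise RB-incomparable Q-points, then there is a non-atomic Q-measure.
\end{theorem}

\begin{theorem}\label{thm:strong}
The following are equivalent.
\begin{enumerate}
\item[(i)] There is an infinite family of pairwise RB-incomparable Q-points.
\item[(ii)] There is a non-atomic Q-measure.
\item[(iii)] There is a closed set $K\subseteq\beta\omega$, homeomorphic to $\beta\omega$ and consisting of pairwise RB-incomparable Q-points, such that every measure $\mu$ with $\mu(A)=1$ for all $A\in\bigcap K$ is a Q-measure.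
\end{enumerate}
Hence either all families of pairwise RB-incomparable Q-points are finite, or there is one of size $2^{\mathfrak{c}}$. In the first case the Q-measures are exactly the finite convex combinations of pairwise RB-incomparable Q-points.
\end{theorem}

A Q-measure lives on arbitrarily thin sets, while a non-atomic measure must spread its mass. Two examples show how these demands collide and where the ordering $\le_{RB}$ enters.

\begin{example}\label{ex:basic}
(a) Fix a nonprincipal ultrafilter and let $\nu(A)$ be the limit of $|A\cap[0,m)|/m$ along it. Limits of bounded real sequences along a nonprincipal ultrafilter are additive and extend ordinary limits, so $\nu$ is a measure that gives each residue class modulo $k$ the value $1/k$. We call $\nu$ the \emph{density measure}. It is non-atomic. It is not a Q-measure, since a selector for the partition into the pairs $\{2n,2n+1\}$ has measure at most $1/2$.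

(b) Let $\mathcal{U}$ be a Q-point and let $\mathcal{U}+1$ be its image under $x\mapsto x+1$. It is a Q-point: if $S\in\mathcal{U}$ is a selector for the partition into the sets $\{x:x+1\in A_n\}$, then $S+1\in\mathcal{U}+1$ is a selector for $\langle A_n\rangle$. The map $x\mapsto\max(x-1,0)$ sends $\mathcal{U}+1$ back to $\mathcal{U}$, so each of the two is $\le_{RB}$ the other. The measure $\mu=\frac12(\mathcal{U}+(\mathcal{U}+1))$ is not a Q-measure. Otherwise intersect a selector of measure one for the pairs $\{2n,2n+1\}$ with one for the sets $\{0\}$, $\{2n+1,2n+2\}$. This gives a set $S\in\mathcal{U}\cap(\mathcal{U}+1)$ without two consecutive integers; but then $S$ and $S+1$ are disjoint members of $\mathcal{U}+1$.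
\end{example}

Comparability is the only obstruction for finitely many Q-points: by Corollary~\ref{cor:finite}, the average $\frac1m(\mathcal{U}_0+\dots+\mathcal{U}_{m-1})$ of pairwise RB-incomparable Q-points is a Q-measure, and $\omega$ splits into $m$ sets of measure $1/m$. So the hypothesis of the problem provides Q-measures with arbitrarily small atoms, and one guesses that a limiting process removes the atoms altogether. The obvious limit of these averages is $A\mapsto\nu(\{n:A\in\mathcal{U}_n\})$. It need not be a Q-measure (Remark~\ref{rem:average}): any finitely many $\mathcal{U}_n$ share a selector, but nothing makes one selector serve almost all of them. The work lies in finding a filter on the set of indices along which common selectors exist for all partitions and which is still far from being an ultrafilter.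

Sections~\ref{sec:scales} and~\ref{sec:two} replace partitions by interval partitions, which we call scales, and show that RB-incomparable Q-points can be separated at every scale. Section~\ref{sec:filters} reduces the problem to finding a filter that contains selectors for all partitions into finite sets and lies in infinitely many ultrafilters. Section~\ref{sec:discrete} shows that such a filter either exists at once, or the Q-points, after thinning, accumulate at each other in the strongest possible way. In that situation everything depends on cardinals $\delta^{\pm}(\mathcal{U})\le\mathfrak{d}$ attached to the Q-points in Section~\ref{sec:cof}. If all of them equal $\mathfrak{d}$, the filter is built by a recursion of length $\mathfrak{d}$ (Section~\ref{sec:A}). If one of them is smaller, a filter on the indices with fewer than $\mathfrak{d}$ generators already produces all selectors, and so few generators cannot force convergence in $\beta\omega$ (Section~\ref{sec:B}). Section~\ref{sec:strong} proves Theorem~\ref{thm:strong}.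

\section{Filters, the dominating number, and scales}\label{sec:scales}

\subsection*{Filters}
All filters are proper filters on $\omega$. A set is \emph{$\mathcal{G}$-positive} if it meets every member of the filter $\mathcal{G}$. A \emph{base} of $\mathcal{G}$ is a subfamily such that every member of $\mathcal{G}$ contains a member of it. We call a filter \emph{wide} if it is contained in infinitely many ultrafilters. We use the following standard facts.
\begin{enumerate}
\item[(F1)] A set $A$ is $\mathcal{G}$-positive if and only if some ultrafilter contains $\mathcal{G}\cup\{A\}$. A filter is the intersection of the ultrafilters containing it.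
\item[(F2)] For distinct ultrafilters $\mathcal{V}_1,\dots,\mathcal{V}_m$ there is a partition $\omega=A_1\sqcup\dots\sqcup A_m$ with $A_k\in\mathcal{V}_k$; so $A_k$ belongs to no $\mathcal{V}_l$ with $l\ne k$.
\item[(F3)] A family of sets all of whose finite intersections are infinite is contained in a nonprincipal ultrafilter.
\end{enumerate}
The space $\beta\omega$ of all ultrafilters on $\omega$, with the sets $\{\mathcal{V}:A\in\mathcal{V}\}$ as a base of open sets, is compact and Hausdorff, and $|\beta\omega|=2^{\mathfrak{c}}$ (Posp\'i\v{s}il).

The set $\omega$ plays two roles: it carries the ultrafilters $\mathcal{U},\mathcal{V},\dots$, and it indexes sequences of them. Filters on the set of indices are denoted by $\mathcal{G}$, ultrafilters on it by $u,v,w$. Let $J\subseteq\omega$, let $(\mathcal{V}_j)_{j\in J}$ be ultrafilters and let $\mathcal{G}$ be a filter with $J\in\mathcal{G}$. Put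
\[
\mathcal{G}\text{-}\lim_{j}\mathcal{V}_j=\{A\subseteq\omega: A^*\in\mathcal{G}\},\qquad\text{where } A^*=\{j\in J:A\in\mathcal{V}_j\}.
\]

\begin{lemma}\label{lem:limits}
\begin{enumerate}
\item[(a)] $\mathcal{G}\text{-}\lim_j\mathcal{V}_j$ is a filter, it is an ultrafilter if $\mathcal{G}$ is, and it grows with $\mathcal{G}$.
\item[(b)] Let $D\subseteq J$ and let $T_j\in\mathcal{V}_j$ $(j\in D)$ be pairwise disjoint. If $u\ne u'$ are ultrafilters containing $D$, then $u\text{-}\lim_j\mathcal{V}_j\neq u'\text{-}\lim_j\mathcal{V}_j$.
\item[(c)] Let $D\subseteq J$, let the $\mathcal{V}_j$ $(j\in D)$ be distinct, and let $Y_j\in\mathcal{V}_j$ $(j\in D)$ be such that each $Y_j^*\cap D$ is finite. Then there are pairwise disjoint $T_j\in\mathcal{V}_j$ $(j\in D)$.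
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\emptyset^*=\emptyset$, $(A\cap B)^*=A^*\cap B^*$ and $(\omega\setminus A)^*=J\setminus A^*$.

(b) Take $A\subseteq D$ with $A\in u$ and $D\setminus A\in u'$, and let $T=\bigcup_{j\in A}T_j$. Then $T^*\cap D=A$, so $T$ belongs to the first limit and not to the second.

(c) By (F2) shrink each $Y_j$ inside $\mathcal{V}_j$ so that it leaves the finitely many $\mathcal{V}_l$, $l\in D\setminus\{j\}$, that contained it. Then $T_j=Y_j\setminus\bigcup\{Y_l:l\in D,\ l<j\}$ belongs to $\mathcal{V}_j$, and these sets are pairwise disjoint.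
\end{proof}

\subsection*{The dominating number}
For $f,g\in\omega^\omega$ write $f\le^*g$ if $f(n)\le g(n)$ for all but finitely many $n$. A family $\Phi\subseteq\omega^\omega$ is \emph{dominating} if every $f$ is $\le^*$ some member of $\Phi$, and $\mathfrak{d}$ is the least size of a dominating family. It is uncountable. A family of size less than $\mathfrak{d}$ is not dominating, which means:
\begin{enumerate}
\item[(D)] if $\Phi\subseteq\omega^\omega$ and $|\Phi|<\mathfrak{d}$, then there is $\psi\in\omega^\omega$ such that for each $\varphi\in\Phi$ we have $\psi(n)>\varphi(n)$ for infinitely many $n$.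
\end{enumerate}

\subsection*{Scales}
Partitions into finite sets are awkward to combine: the two partitions into pairs in Example~\ref{ex:basic}(b) have no common coarsening except $\{\omega\}$. The remedy is to use partitions into intervals and to treat points of adjacent intervals as close.

A \emph{scale} is a partition $R=\langle R_n\rangle_{n\in\omega}$ of $\omega$ into consecutive finite nonempty intervals, listed in increasing order. For $x\in R_n$ and $y\in R_m$ put $d_R(x,y)=|n-m|$; this function is symmetric and satisfies the triangle inequality. Let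
\[
B_R(x)=\{y:d_R(x,y)\le1\},\qquad T^R=\bigcup_{x\in T}B_R(x).
\]
The set $B_R(x)$ is a finite interval containing $x$. Sets $T,T'$ are \emph{$R$-far} if $d_R(x,y)>1$ for all $x\in T$ and $y\in T'$, that is, if $T^R\cap T'=\emptyset$. A set $S$ is \emph{$R$-sparse} if $d_R(x,y)>1$ for all distinct $x,y\in S$. For $k\ge1$ let $R/k$ be the scale with blocks $R_{km}\cup\dots\cup R_{km+k-1}$. Then
\begin{equation}\label{eq:quot}
d_{R/k}(x,y)>1\quad\text{implies}\quad d_R(x,y)>k .
\end{equation}
We write $Q\le^*R$ if $B_Q(x)\subseteq B_R(x)$ for all but finitely many $x$. Since the sets $B_Q(x)$ are finite, this says that $d_R(x,y)\le1$ for all but finitely many pairs $(x,y)$ with $d_Q(x,y)\le1$.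

\begin{lemma}\label{lem:scales}
\begin{enumerate}
\item[(a)] For every partition of $\omega$ into finite sets there is a scale $R$ with $d_R(x,y)\le1$ whenever $x,y$ lie in the same piece.
\item[(b)] For every finite-to-one $g\colon\omega\to\omega$ there is a scale $R$ with $d_R(x,g(x))\le1$ for all $x$.
\item[(c)] Countably many scales have a common $\le^*$-upper bound.
\item[(d)] There are scales $R_\alpha$ $(\alpha<\mathfrak{d})$ such that every scale is $\le^*R_\alpha$ for some $\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\sim$ be a symmetric relation on $\omega$ in which every point is related to finitely many points. Choose $0=r_0<r_1<\cdots$ such that $r_{n+1}$ exceeds every point related to a point of $[0,r_n]$, and let $R_n=[r_n,r_{n+1})$. If $x<y$, $x\sim y$ and $x\in R_m$, then $x\le r_{m+1}$, so $y<r_{m+2}$. Hence $x\sim y$ implies $d_R(x,y)\le1$.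

For (a) let $x\sim y$ mean that $x,y$ lie in the same piece, and for (b) that $y=g(x)$ or $x=g(y)$. For (c), given scales $Q_k$, let $x\sim y$ mean that $d_{Q_k}(x,y)\le1$ for some $k\le\min(x,y)$. A point $x$ is related only to points of $\bigcup_{k\le x}B_{Q_k}(x)$, and for fixed $k$ all but finitely many pairs with $d_{Q_k}(x,y)\le1$ have $\min(x,y)\ge k$. So $Q_k\le^*R$.

(d) Let $\{g_\alpha:\alpha<\mathfrak{d}\}$ be dominating, and let $R_\alpha$ have the endpoints $r_0=0$, $r_{n+1}=\max(g_\alpha(r_n),r_n)+1$. Given $Q$, the function $q(x)=\max B_Q(x)$ is nondecreasing. Take $\alpha$ with $q\le^*g_\alpha$; then $q(r_n)<r_{n+1}$ for all $n\ge n_0$, say. If $x<y$, $d_Q(x,y)\le1$ and $r_m\le x<r_{m+1}$ with $m\ge n_0$, then $y\le q(x)\le q(r_{m+1})<r_{m+2}$, so $d_{R_\alpha}(x,y)\le1$. Only finitely many pairs with $d_Q(x,y)\le1$ have $\min(x,y)<r_{n_0}$.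
\end{proof}

Call a filter $\mathcal{F}$ a \emph{Q-filter} if every partition of $\omega$ into finite sets has a selector in $\mathcal{F}$. A Q-point is an ultrafilter that is a Q-filter. For a measure $\mu$ the family $\mathcal{F}_\mu=\{A:\mu(A)=1\}$ is a filter, and $\mu$ is a Q-measure if and only if $\mathcal{F}_\mu$ is a Q-filter. Any filter containing a Q-filter is a Q-filter.

\begin{lemma}\label{lem:sparse}
A filter is a Q-filter if and only if it contains an $R$-sparse set for every scale $R$.
\end{lemma}

\begin{proof}
Given a partition into finite sets, take $R$ as in Lemma~\ref{lem:scales}(a); an $R$-sparse set is a selector. Conversely, given $R$, intersect a selector for the sets $R_{2n}\cup R_{2n+1}$ with a selector for the sets $R_0$, $R_{2n+1}\cup R_{2n+2}$. Two points with $d_R(x,y)\le1$ lie in some $R_m\cup R_{m+1}$, which is a piece of one of the two partitions, so the intersection is $R$-sparse.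
\end{proof}

\section{Finitely many Q-points}\label{sec:two}

For two Q-points the method is visible in its simplest form. To find an $R$-sparse set in $\mathcal{U}\cap\mathcal{V}$, it suffices to find $R$-far sets $T\in\mathcal{U}$ and $T'\in\mathcal{V}$, to shrink each to an $R$-sparse set, and to take the union. If no such $T,T'$ exist, then $\mathcal{V}$ lives within distance one of every member of $\mathcal{U}$, and moving each point to its neighbor in a sparse member of $\mathcal{U}$ carries $\mathcal{V}$ to $\mathcal{U}$.

Let $R$ be a scale and let $S$ be $(R/2)$-sparse, so that $d_R(x,x')>2$ for distinct $x,x'\in S$ by \eqref{eq:quot}. By the triangle inequality every $y\in S^R$ has exactly one point of $S$ in $B_R(y)$; call it $\pi(y)$, and put $\pi(y)=y$ for $y\notin S^R$. We call $\pi$ the \emph{$R$-retraction onto $S$}. It satisfies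
\begin{equation}\label{eq:retr}
d_R(y,\pi(y))\le1\ \text{ for all } y,\qquad \pi^{-1}(T)=T^R\ \text{ for all } T\subseteq S,
\end{equation}
where the second property holds because $\pi(y)=y\notin S$ for $y\notin S^R$. The first property gives $\pi^{-1}(\{x\})\subseteq B_R(x)$, so $\pi$ is finite-to-one.

\begin{proposition}\label{prop:RB}
Let $\mathcal{U}$ be a Q-point and $\mathcal{V}$ an ultrafilter. Then $\mathcal{U}\le_{RB}\mathcal{V}$ if and only if there is a scale $R$ with $T^R\in\mathcal{V}$ for all $T\in\mathcal{U}$.
\end{proposition}

\begin{proof}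
If $\mathcal{U}=g_*\mathcal{V}$ with $g$ finite-to-one, take $R$ as in Lemma~\ref{lem:scales}(b); then $T^R\supseteq g^{-1}(T)\in\mathcal{V}$ for $T\in\mathcal{U}$. Conversely, let $R$ be as in the statement. Since $\mathcal{U}$ is a Q-point, it contains an $(R/2)$-sparse set $S$; let $\pi$ be the $R$-retraction onto $S$. For $T\in\mathcal{U}$ we have $\pi^{-1}(T)\supseteq\pi^{-1}(T\cap S)=(T\cap S)^R\in\mathcal{V}$. So $\mathcal{U}\subseteq\pi_*\mathcal{V}$, and equality holds because both are ultrafilters.
\end{proof}

\begin{corollary}[Separation]\label{cor:sep}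
Let $\mathcal{U}_1,\dots,\mathcal{U}_m$ be pairwise RB-incomparable Q-points, $R$ a scale and $k\ge1$. There are $T_l\in\mathcal{U}_l$ such that $d_R(x,y)>k$ whenever $x\in T_l$, $y\in T_{l'}$ and $l\ne l'$.
\end{corollary}

\begin{proof}
For $l<l'$, Proposition~\ref{prop:RB} gives $T\in\mathcal{U}_l$ with $T^{R/k}\notin\mathcal{U}_{l'}$. Then $T$ and $T'=\omega\setminus T^{R/k}\in\mathcal{U}_{l'}$ are $(R/k)$-far, so $d_R>k$ between them by \eqref{eq:quot}. Let $T_l$ be the intersection of the finitely many members of $\mathcal{U}_l$ chosen for the pairs involving $l$.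
\end{proof}

\begin{corollary}\label{cor:finite}
Every convex combination of finitely many pairwise RB-incomparable Q-points is a Q-measure.
\end{corollary}

\begin{proof}
Given $R$, take pairwise $R$-far $T_l\in\mathcal{U}_l$ and $R$-sparse $S_l\in\mathcal{U}_l$. The set $\bigcup_l(T_l\cap S_l)$ is $R$-sparse and belongs to every $\mathcal{U}_l$, so it has measure one. Apply Lemma~\ref{lem:sparse}.
\end{proof}

The next lemma generalizes Example~\ref{ex:basic}(b) and shows that incomparability is forced on us.

\begin{lemma}\label{lem:over}
All ultrafilters containing a Q-filter $\mathcal{F}$ are Q-points, and distinct ones are RB-incomparable.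
\end{lemma}

\begin{proof}
The first claim is immediate from the definitions. Let $\mathcal{V},\mathcal{V}'\supseteq\mathcal{F}$ and $\mathcal{V}=g_*\mathcal{V}'$ with $g$ finite-to-one. Take $R$ as in Lemma~\ref{lem:scales}(b) and an $R$-sparse $S\in\mathcal{F}$. Then $Y=S\cap g^{-1}(S)\in\mathcal{V}'$. For $x\in Y$ both $x$ and $g(x)$ lie in $S$ and $d_R(x,g(x))\le1$, so $g(x)=x$. Thus $g^{-1}(A)\cap Y=A\cap Y$ for all $A$, and $\mathcal{V}=\mathcal{V}'$.
\end{proof}

In particular, for distinct Q-points $\mathcal{U},\mathcal{V}$ the measure $\frac12(\mathcal{U}+\mathcal{V})$ is a Q-measure exactly when $\mathcal{U}$ and $\mathcal{V}$ are RB-incomparable.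

\section{From measures to filters}\label{sec:filters}

Being a Q-measure depends only on the filter $\mathcal{F}_\mu$. The two lemmas of this section show that a non-atomic Q-measure exists if and only if a wide Q-filter exists.

\begin{lemma}\label{lem:wide}
Let $\mathcal{F}$ be a wide Q-filter.
\begin{enumerate}
\item[(a)] There are ultrafilters $\mathcal{V}_n\supseteq\mathcal{F}$ and pairwise disjoint sets $E_n\in\mathcal{V}_n$ $(n\in\omega)$.
\item[(b)] For such $\mathcal{V}_n$, $E_n$ and any non-atomic measure $\lambda$, the function $\mu(A)=\lambda(\{n:A\in\mathcal{V}_n\})$ is a non-atomic Q-measure with $\mathcal{F}\subseteq\mathcal{F}_\mu$.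
\end{enumerate}
In particular there is a non-atomic Q-measure.
\end{lemma}

\begin{proof}
(a) Let $X$ be the infinite set of ultrafilters containing $\mathcal{F}$, and let $H_0=\omega$. Suppose that $H_n$ belongs to infinitely many members of $X$. Take two of them and split $H_n$ into two sets, one in each. One of the two sets belongs to infinitely many members of $X$; call it $H_{n+1}$. Call the other one $E_n$; it belongs to some $\mathcal{V}_n\in X$. For $m>n$ we have $E_m\subseteq H_{n+1}$, which is disjoint from $E_n$.

(b) If $A,B$ are disjoint, then $\{n:A\cup B\in\mathcal{V}_n\}$ is the disjoint union of $\{n:A\in\mathcal{V}_n\}$ and $\{n:B\in\mathcal{V}_n\}$, so $\mu$ is a measure. If $A\in\mathcal{F}$, then $A\in\mathcal{V}_n$ for all $n$ and $\mu(A)=1$; so $\mathcal{F}_\mu\supseteq\mathcal{F}$ is a Q-filter. Given $\varepsilon>0$, let $\omega=N_1\sqcup\dots\sqcup N_m$ with $\lambda(N_k)<\varepsilon$. Put $A_k=\bigcup_{n\in N_k}E_n$ for $k\ge2$ and let $A_1$ be the rest of $\omega$. If $n\in N_k$ then $E_n\subseteq A_k$, so $A_k$ is the unique piece in $\mathcal{V}_n$. Hence $\mu(A_k)=\lambda(N_k)<\varepsilon$.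

For the last sentence take for $\lambda$ the density measure.
\end{proof}

\begin{lemma}\label{lem:narrow}
Let $\mu$ be a measure such that $\mathcal{F}_\mu$ is contained in only finitely many ultrafilters $\mathcal{V}_1,\dots,\mathcal{V}_m$. Then $\mu$ is a convex combination of $\mathcal{V}_1,\dots,\mathcal{V}_m$, and $\mu$ is not non-atomic.
\end{lemma}

\begin{proof}
By (F1), $\mathcal{F}_\mu=\bigcap_k\mathcal{V}_k$. Take a partition $A_1,\dots,A_m$ as in (F2). If $B\subseteq A_k$ and $B\notin\mathcal{V}_k$, then $\omega\setminus B$ belongs to $\mathcal{V}_k$, and to $\mathcal{V}_l$ for $l\ne k$ since it contains $A_l$; so $\omega\setminus B\in\mathcal{F}_\mu$ and $\mu(B)=0$. If $B\subseteq A_k$ and $B\in\mathcal{V}_k$, then $\mu(A_k\setminus B)=0$, so $\mu(B)=\mu(A_k)$. Summing over the pieces $B\cap A_k$ of an arbitrary $B$ gives $\mu=\sum_k\mu(A_k)\mathcal{V}_k$. Some $\mu(A_k)$ is positive, and every finite partition of $\omega$ has a piece in $\mathcal{V}_k$, whose measure is at least $\mu(A_k)$.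
\end{proof}

To prove Theorem~\ref{thm:main} it remains to construct a wide Q-filter.

\section{Discrete sets and limits of indices}\label{sec:discrete}

Two principal ultrafilters are RB-comparable, by a transposition or the identity, so an infinite family as in Theorem~\ref{thm:main} has at most one principal member. \emph{In Sections~\ref{sec:discrete}--\ref{sec:B}, $(\mathcal{U}_i)_{i\in\omega}$ is a sequence of pairwise RB-incomparable nonprincipal Q-points.}

The proof of Corollary~\ref{cor:finite} works for infinitely many $\mathcal{U}_j$ as soon as they can be separated simultaneously. A set $D\subseteq\omega$ of indices is \emph{$R$-discrete} if there are pairwise $R$-far sets $T_j\in\mathcal{U}_j$ $(j\in D)$, called \emph{witnesses}.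

\begin{lemma}[Lifting]\label{lem:lift}
Let $\mathcal{G}$ be a wide filter that contains an $R$-discrete set for every scale $R$. Then $\mathcal{F}=\mathcal{G}\text{-}\lim_j\mathcal{U}_j$ is a wide Q-filter.
\end{lemma}

\begin{proof}
Given $R$, take an $R$-discrete $D\in\mathcal{G}$ with witnesses $T_j$, and $R$-sparse sets $S_j\in\mathcal{U}_j$. The set $\bigcup_{j\in D}(T_j\cap S_j)$ is $R$-sparse and belongs to $\mathcal{U}_j$ for all $j\in D$, hence to $\mathcal{F}$. So $\mathcal{F}$ is a Q-filter. For ultrafilters $u\supseteq\mathcal{G}$ the limits $u\text{-}\lim_j\mathcal{U}_j$ are ultrafilters containing $\mathcal{F}$, and they are distinct by Lemma~\ref{lem:limits}(b), because all such $u$ contain $D$ and the witnesses are pairwise disjoint.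
\end{proof}

The obstacle to discreteness is accumulation. For $T\subseteq\omega$ let
\[
I_R(T)=\{j\in\omega:T^R\in\mathcal{U}_j\},
\]
the set of indices whose ultrafilters live near $T$; note that $I_R(T\cap T')\subseteq I_R(T)\cap I_R(T')$. We say that $i$ is an \emph{$R$-limit} of $E\subseteq\omega$ if $I_R(T)\cap E$ is infinite for every $T\in\mathcal{U}_i$. This property is preserved when $E$ is enlarged or changed in finitely many points. For a nonprincipal ultrafilter $\mathcal{U}$ write $Q\le_{\mathcal{U}}R$ if $\{x:B_Q(x)\subseteq B_R(x)\}\in\mathcal{U}$. This relation is transitive, and $Q\le^*R$ implies $Q\le_{\mathcal{U}}R$.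

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] If $i$ is a $Q$-limit of $E$ and $Q\le_{\mathcal{U}_i}R$, then $i$ is an $R$-limit of $E$.
\item[(b)] If $D$ is $R$-discrete and $Q\le^*R$, then $D$ is $Q$-discrete.
\item[(c)] $D$ is $R$-discrete if and only if no $i\in D$ is an $R$-limit of $D$.
\item[(d)] For every scale $R$ there is an infinite $R$-discrete set.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $T\in\mathcal{U}_i$ let $T_0=\{x\in T:B_Q(x)\subseteq B_R(x)\}\in\mathcal{U}_i$. Then $T_0^Q\subseteq T^R$, so $I_R(T)\cap E$ contains the infinite set $I_Q(T_0)\cap E$.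

(b) Remove from each witness $T_j$ the finitely many $x$ with $B_Q(x)\not\subseteq B_R(x)$. The new set $T_j'$ is still in the nonprincipal $\mathcal{U}_j$, and $(T_j')^Q\subseteq T_j^R$ misses $T_l$ for $l\ne j$.

(c) If $T_j$ $(j\in D)$ are witnesses and $i\in D$, then $T_i^R$ misses $T_j\in\mathcal{U}_j$ for $j\in D\setminus\{i\}$, so $I_R(T_i)\cap D\subseteq\{i\}$. Conversely, for $i\in D$ choose $T_i\in\mathcal{U}_i$ with $I_R(T_i)\cap D$ finite. For each of the finitely many $j\ne i$ in this set, Corollary~\ref{cor:sep} gives a member of $\mathcal{U}_i$ that is $R$-far from a member of $\mathcal{U}_j$; intersecting $T_i$ with these sets, we may assume $T_i^R\notin\mathcal{U}_j$ for all $j\in D\setminus\{i\}$. Then $T_j'=T_j\setminus\bigcup\{T_i^R:i\in D,\ i<j\}\in\mathcal{U}_j$, and for $i<j$ in $D$ the set $T_j'$ misses $T_i^R\supseteq (T_i')^R$.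

(d) We choose indices $i_n$, sets $T_n\in\mathcal{U}_{i_n}$ and infinite sets $\omega=J_0\supseteq J_1\supseteq\cdots$ such that $T_m^R\notin\mathcal{U}_j$ for $m<n$ and $j\in J_n$. Given $J_n$, take distinct $i,i'\in J_n$ and $T\in\mathcal{U}_i$, $T'\in\mathcal{U}_{i'}$ with $d_R>2$ between them. Then $T^R\cap(T')^R=\emptyset$, so no $\mathcal{U}_j$ contains both sets; after interchanging $(i,T)$ and $(i',T')$ if necessary, $T^R\notin\mathcal{U}_j$ for infinitely many $j\in J_n$. Let $i_n=i$, $T_n=T\setminus\bigcup_{m<n}T_m^R$, which is in $\mathcal{U}_i$ as $i\in J_n$, and $J_{n+1}=\{j\in J_n\setminus\{i\}:T^R\notin\mathcal{U}_j\}$. The $i_n$ are distinct and the $T_n$ are pairwise $R$-far.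
\end{proof}

By (b), (d) and Lemma~\ref{lem:scales}(c), one infinite set is discrete for any countably many prescribed scales. The lifting lemma asks for all scales, and by Lemma~\ref{lem:scales}(d) that means $\mathfrak{d}$ of them. If a single infinite set is discrete at all scales, we are done. Otherwise we pass to the opposite extreme.

\begin{proposition}[Thinning]\label{prop:thin}
Either there is a wide Q-filter, or $(\mathcal{U}_i)$ has a subsequence which, after re-indexing by $\omega$, satisfies
\begin{equation}\label{eq:star}
\text{for every $i\in\omega$ and infinite $E\subseteq\omega$ there is a scale $R$ such that $i$ is an $R$-limit of $E$.}\tag{$\ast$}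
\end{equation}
\end{proposition}

\begin{proof}
Let $\mathcal{B}_i$ be the family of infinite sets $E$ such that $i$ is not an $R$-limit of $E$ for any $R$. It is closed under infinite subsets and finite changes. If some infinite $D$ lies in $\mathcal{B}_i$ for all $i\in D$, then $D$ is $R$-discrete for all $R$ by Lemma~\ref{lem:basic}(c), and Lemma~\ref{lem:lift} applies to the wide filter $\{A:A\supseteq D\}$. Assume that there is no such $D$.

Say that $i$ is \emph{dense below} $D$ if no infinite subset of $D$ is in $\mathcal{B}_i$. We claim that for every infinite $D$ there are $i\in D$ and an infinite $D'\subseteq D$ such that $i$ is dense below $D'$. Suppose not, and list $D$ as $j_0,j_1,\dots$. Then every infinite subset of $D$ has, for each $n$, an infinite subset in $\mathcal{B}_{j_n}$, so there are infinite sets $D\supseteq E_0\supseteq E_1\supseteq\cdots$ with $E_n\in\mathcal{B}_{j_n}$. Choosing distinct points $x_n\in E_n$, we get an infinite $E=\{x_n:n\in\omega\}\subseteq D$ with all $E\setminus E_n$ finite. Then $E\in\mathcal{B}_{j}$ for all $j\in D$, in particular for all $j\in E$, contrary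 to the assumption.

Iterating the claim gives indices $i_n$ and infinite sets $\omega=D_0\supseteq D_1\supseteq\cdots$ with $i_n\in D_n$, $i_n$ dense below $D_{n+1}$ and $\min D_{n+1}>i_n$; the last condition is arranged by removing finitely many points. So $i_0<i_1<\cdots$, and $i_m\in D_{n+1}$ for $m>n$. If $E\subseteq\{i_m:m\in\omega\}$ is infinite, then $E\cap D_{n+1}$ is infinite, hence not in $\mathcal{B}_{i_n}$; so $i_n$ is an $R$-limit of $E\cap D_{n+1}$, and of $E$, for some $R$. Whether $i_n$ is an $R$-limit of $E$ depends only on $\mathcal{U}_{i_n}$ and the $\mathcal{U}_j$ with $j\in E$, so the subsequence $(\mathcal{U}_{i_n})$ satisfies \eqref{eq:star}.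
\end{proof}

\section{Cofinality of scales modulo an ultrafilter}\label{sec:cof}

In \eqref{eq:star} the scale depends on $E$. The recursion of the next section needs one scale at which $i$ is a limit of fewer than $\mathfrak{d}$ given sets. By Lemma~\ref{lem:basic}(a) it suffices to bound the corresponding scales in $\le_{\mathcal{U}_i}$. We want a dichotomy: either small families are bounded, or some small family is cofinal. This requires a total order, and $\le_{\mathcal{U}}$ is not total: for the two partitions into pairs in Example~\ref{ex:basic}(b), the sets $B_Q(x)$ and $B_R(x)$ are different intervals of six points for all large $x$. We therefore compare right ends and left ends separately.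

Let $s\in\{+,-\}$ be a sign, read as $\pm1$, and put
\[
e^s_Q(x)=\max\{sz:z\in B_Q(x)\},
\]
so that $B_Q(x)=[-e^-_Q(x),e^+_Q(x)]$. Three facts follow from this description.
\begin{enumerate}
\item[(E1)] If $B_Q(x)\subseteq B_R(y)$, then $e^s_Q(x)\le e^s_R(y)$.
\item[(E2)] If $e^s_Q(x)\le e^s_R(x)$ for both signs, then $B_Q(x)\subseteq B_R(x)$.
\item[(E3)] If $sx\le sy\le e^s_R(x)$, then $y\in B_R(x)$.
\end{enumerate}
For a nonprincipal ultrafilter $\mathcal{U}$ let $Q\le^s_{\mathcal{U}}R$ mean $\{x:e^s_Q(x)\le e^s_R(x)\}\in\mathcal{U}$. This is a total preorder, and $Q\not\le^s_{\mathcal{U}}R$ means $\{x:e^s_R(x)<e^s_Q(x)\}\in\mathcal{U}$. By (E1), $Q\le^*R$ implies $Q\le^s_{\mathcal{U}}R$; by (E2), $Q\le^+_{\mathcal{U}}R$ and $Q\le^-_{\mathcal{U}}R$ together imply $Q\le_{\mathcal{U}}R$. A family $\mathcal{P}$ of scales is \emph{$s$-cofinal mod $\mathcal{U}$} if every scale is $\le^s_{\mathcal{U}}$ some member of $\mathcal{P}$, and \emph{$s$-bounded mod $\mathcal{U}$} if all members of $\mathcal{P}$ are $\le^s_{\mathcal{U}}$ one scale. Let $\delta^s(\mathcal{U})$ be the least size of an $s$-cofinal family.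

\begin{lemma}\label{lem:delta}
$\delta^s(\mathcal{U})$ is an uncountable regular cardinal, $\delta^s(\mathcal{U})\le\mathfrak{d}$, and every family of fewer than $\delta^s(\mathcal{U})$ scales is $s$-bounded mod $\mathcal{U}$.
\end{lemma}

\begin{proof}
If $\mathcal{P}$ is not $s$-cofinal, some $Q$ satisfies $Q\not\le^s_{\mathcal{U}}P$ for all $P\in\mathcal{P}$, and by totality $Q$ bounds $\mathcal{P}$. This gives the last claim. The family of Lemma~\ref{lem:scales}(d) is $s$-cofinal, so $\delta^s(\mathcal{U})\le\mathfrak{d}$.

Given scales $P_n$ $(n\in\omega)$, take $Q\ge^*P_n$ for all $n$. If $x\in Q_{3m}\cup Q_{3m+1}\cup Q_{3m+2}$ with $m\ge1$, then $B_Q(x)\subseteq Q_{3m-1}\cup\dots\cup Q_{3m+3}$, while $B_{Q/3}(x)=Q_{3m-3}\cup\dots\cup Q_{3m+5}$. So $e^s_{P_n}(x)\le e^s_Q(x)<e^s_{Q/3}(x)$ for all but finitely many $x$, and $Q/3\not\le^s_{\mathcal{U}}P_n$ for all $n$. Hence no countable family is $s$-cofinal.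

If $\delta=\delta^s(\mathcal{U})$ were singular, a cofinal family of size $\delta$ would be a union of fewer than $\delta$ families of size less than $\delta$. Their bounds would form a cofinal family of size less than $\delta$.
\end{proof}

Boundedness passes to finite-to-one images, because such a map moves points by a bounded distance at a suitable scale.

\begin{lemma}\label{lem:transfer}
Let $\mathcal{U}$ be nonprincipal, $g$ finite-to-one and $\mathcal{V}=g_*\mathcal{U}$. Then $\mathcal{V}$ is nonprincipal, and every family of fewer than $\delta^s(\mathcal{U})$ scales is $s$-bounded mod $\mathcal{V}$.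
\end{lemma}

\begin{proof}
Preimages of points are finite, so $\mathcal{V}$ is nonprincipal. Fix $R$ with $d_R(y,g(y))\le1$ for all $y$. For each scale $Q$ choose $\hat{Q}\ge^*Q,R$ and let $\tilde{Q}=\hat{Q}/2$. For all but finitely many $y$ we have $g(y)\in B_R(y)\subseteq B_{\hat{Q}}(y)$, $B_Q(y)\subseteq B_{\hat{Q}}(y)$ and, as $g$ is finite-to-one, $B_Q(g(y))\subseteq B_{\hat{Q}}(g(y))$. For such $y$, a point of $B_Q(g(y))$ is at $d_{\hat{Q}}$-distance at most $2$ from $y$, and a point of $B_Q(y)$ is at $d_{\hat{Q}}$-distance at most $2$ from $g(y)$. By \eqref{eq:quot},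
\[
B_Q(g(y))\subseteq B_{\tilde{Q}}(y)\quad\text{and}\quad B_Q(y)\subseteq B_{\tilde{Q}}(g(y))\qquad\text{for all but finitely many }y.
\]
Let $|\mathcal{Q}|<\delta^s(\mathcal{U})$ and let $P$ be an $s$-bound of $\{\tilde{Q}:Q\in\mathcal{Q}\}$ mod $\mathcal{U}$. Fix $Q\in\mathcal{Q}$. Using the first inclusion for $Q$, the second for $P$, and (E1), we obtain
\[
e^s_Q(g(y))\le e^s_{\tilde{Q}}(y)\le e^s_P(y)\le e^s_{\tilde{P}}(g(y))
\]
for all $y$ in a member of $\mathcal{U}$. Thus the preimage of $\{x:e^s_Q(x)\le e^s_{\tilde{P}}(x)\}$ under $g$ is in $\mathcal{U}$, that is, $Q\le^s_{\mathcal{V}}\tilde{P}$.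
\end{proof}

From now on we assume \eqref{eq:star}. By Lemma~\ref{lem:delta}, either $\delta^+(\mathcal{U}_i)=\delta^-(\mathcal{U}_i)=\mathfrak{d}$ for all $i$, or $\delta^s(\mathcal{U}_i)<\mathfrak{d}$ for some $s$ and $i$. If $\mathfrak{d}=\aleph_1$, only the first case occurs, since the cardinals $\delta^s$ are uncountable.

\section{All cofinalities equal to $\mathfrak{d}$}\label{sec:A}

We shall build discrete sets $D_\alpha$, one for each scale $R_\alpha$, that generate a wide filter. At stage $\alpha$ the new set has to meet fewer than $\mathfrak{d}$ sets that were built before. An abundance of limits helps here: around each point of an infinite discrete set, every one of the given sets reappears, and the neighborhoods of different points are far apart.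

\begin{lemma}[Cells]\label{lem:cells}
Let $Q$ be a scale and let $\mathcal{H}$ be a family of fewer than $\mathfrak{d}$ subsets of $\omega$ such that every $i\in\omega$ is a $Q$-limit of every $H\in\mathcal{H}$. Then there is a $Q$-discrete set $D$ such that $D\cap H$ is infinite for all $H\in\mathcal{H}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(d) there is an infinite $(Q/3)$-discrete set $\{i_n:n\in\omega\}$, with distinct $i_n$ and witnesses $T_n\in\mathcal{U}_{i_n}$. By \eqref{eq:quot}, $d_Q\ge4$ between $T_n$ and $T_m$ for $n\ne m$, so $d_Q\ge2$ between $T_n^Q$ and $T_m^Q$: these sets are $Q$-far. Call $W_n=I_Q(T_n)$ the $n$-th \emph{cell}. The cells are pairwise disjoint because the $T_n^Q$ are, and $W_n\cap H$ is infinite for $H\in\mathcal{H}$ because $i_n$ is a $Q$-limit of $H$.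

Let $a_n\subseteq W_n$ be arbitrary finite sets. Then $D=\bigcup_na_n$ is $Q$-discrete. Indeed, for each $n$ Corollary~\ref{cor:sep} gives pairwise $Q$-far sets $Y_j\in\mathcal{U}_j$ $(j\in a_n)$, and we may assume $Y_j\subseteq T_n^Q$ since $T_n^Q\in\mathcal{U}_j$. For indices in different cells the sets $Y_j$ are $Q$-far because the $T_n^Q$ are.

It remains to choose the $a_n$. If $\mathcal{H}=\{H_k:k\in\omega\}$ is countable, $a_n=\{\min(W_n\cap H_k):k\le n\}$ works. In general we cannot catch each $H$ in almost every cell, but infinitely many cells suffice. Let $\varphi_H(n)=\min(W_n\cap H)$, take $\psi$ as in (D) for the family $\{\varphi_H:H\in\mathcal{H}\}$, and let $a_n=W_n\cap[0,\psi(n)]$. For each $H$ we have $\varphi_H(n)\in a_n\cap H$ for infinitely many $n$, and these points are distinct as the cells are disjoint.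
\end{proof}

\begin{proposition}\label{prop:A}
Assume \eqref{eq:star} and $\delta^+(\mathcal{U}_i)=\delta^-(\mathcal{U}_i)=\mathfrak{d}$ for all $i$. Then there is a wide Q-filter.
\end{proposition}

\begin{proof}
Let $R_\alpha$ $(\alpha<\mathfrak{d})$ be as in Lemma~\ref{lem:scales}(d). To keep the filter wide, fix a partition of $\omega$ into infinite sets $E_l$ $(l\in\omega)$; all of them will remain positive. By recursion we construct $R_\alpha$-discrete sets $D_\alpha$ $(\alpha<\mathfrak{d})$ such that every finite intersection of the $D_\alpha$ has infinite intersection with every $E_l$.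

At stage $\alpha$ let $\mathcal{H}$ be the family of sets $B\cap E_l$, where $l\in\omega$ and $B$ is $\omega$ or a finite intersection of sets $D_\beta$, $\beta<\alpha$. Its members are infinite, and $|\mathcal{H}|<\mathfrak{d}$ because $|\alpha|<\mathfrak{d}$ and $\mathfrak{d}$ is uncountable. For $i\in\omega$ and $H\in\mathcal{H}$ choose by \eqref{eq:star} a scale $R_{i,H}$ such that $i$ is an $R_{i,H}$-limit of $H$. For fixed $i$ and $s$ the family $\{R_{i,H}:H\in\mathcal{H}\}$ has size less than $\mathfrak{d}=\delta^s(\mathcal{U}_i)$, so it has an $s$-bound $Q_{i,s}$ mod $\mathcal{U}_i$. This is the only use of the hypothesis on cofinalities. Let $Q$ be a $\le^*$-upper bound of $R_\alpha$ and the countably many $Q_{i,s}$. Then $R_{i,H}\le^s_{\mathcal{U}_i}Q$ for both signs, hence $R_{i,H}\le_{\mathcal{U}_i}Q$, and by Lemma~\ref{lem:basic}(a) every $i$ is a $Q$-limit of every $H\in\mathcal{H}$. Let $D_\alpha$ be the set given by Lemma~\ref{lem:cells}. It is $R_\alpha$-discrete by Lemma~\ref{lem:basic}(b), and all sets $D_\alpha\cap B\cap E_l$ are infinite, which is the recursion hypothesis for the next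 stage.

Let $\mathcal{G}$ be the filter generated by the $D_\alpha$. The disjoint sets $E_l$ are $\mathcal{G}$-positive, so $\mathcal{G}$ is wide by (F1). Every scale $R$ is $\le^*$ some $R_\alpha$, and then $D_\alpha\in\mathcal{G}$ is $R$-discrete by Lemma~\ref{lem:basic}(b). Lemma~\ref{lem:lift} gives a wide Q-filter.
\end{proof}

\section{One cofinality below $\mathfrak{d}$}\label{sec:B}

If $\delta=\delta^s(\mathcal{U})<\mathfrak{d}$ for one of the Q-points, the recursion may get stuck, but we gain something else. A family of $\delta$ scales is cofinal mod $\mathcal{U}$, so $\delta$ sparse sets carry the information that $\mathcal{U}$ is a Q-point. For a sequence that accumulates at $\mathcal{U}$, this will give a Q-filter as a limit along a filter with only $\delta$ generators. To see that it is wide we need to know that filters with few generators do not force convergence.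

The simplest instance is the filter of cofinite sets. Let $\mathcal{V}_j$ $(j\in\omega)$ be distinct ultrafilters, all different from $\mathcal{U}$, and suppose that $u\text{-}\lim_j\mathcal{V}_j=\mathcal{U}$ for every nonprincipal $u$. Choose $Y_j\in\mathcal{V}_j\setminus\mathcal{U}$. Then $Y_j^*$ is finite, since otherwise it would lie in a nonprincipal $u$ and $Y_j$ would be in the limit. By Lemma~\ref{lem:limits}(c) and (b), different $u$ give different limits, a contradiction. For a general filter $\mathcal{G}$ the sets $Y_j^*$ only have complements in $\mathcal{G}$, and we need a positive set $D$ on which they become finite.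

\begin{lemma}[Small filters do not converge]\label{lem:small}
Let $(\mathcal{V}_j)_{j\in J}$ be distinct ultrafilters, all different from the ultrafilter $\mathcal{U}$. Let $\mathcal{G}\ni J$ be a filter that has a base of size less than $\mathfrak{d}$ and is contained in at least two ultrafilters. Then $u\text{-}\lim_j\mathcal{V}_j\ne\mathcal{U}$ for some ultrafilter $u\supseteq\mathcal{G}$.
\end{lemma}

\begin{proof}
Suppose that $u\text{-}\lim_j\mathcal{V}_j=\mathcal{U}$ for all ultrafilters $u\supseteq\mathcal{G}$. Let $\mathcal{B}$ be a base with $|\mathcal{B}|<\mathfrak{d}$, and let $A$ belong to one ultrafilter containing $\mathcal{G}$ and $\omega\setminus A$ to another; both sets are $\mathcal{G}$-positive. For $j\in J$ choose $Y_j\in\mathcal{V}_j\setminus\mathcal{U}$. No ultrafilter $u\supseteq\mathcal{G}$ contains $Y_j^*$, so $J\setminus Y_j^*\in\mathcal{G}$ by (F1). Hence $C_n=J\setminus\bigcup\{Y_j^*:j\in J,\ j\le n\}\in\mathcal{G}$ for all $n$. For $B\in\mathcal{B}$ the set $B\cap C_n\in\mathcal{G}$ meets both $A$ and $\omega\setminus A$, so we may define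
\[
\varphi_B(n)=\max\{\min(B\cap C_n\cap A),\ \min((B\cap C_n)\setminus A)\}.
\]
Take $\psi$ as in (D) for $\{\varphi_B:B\in\mathcal{B}\}$, and let $D=\bigcup_n(C_n\cap[0,\psi(n)])\subseteq J$. For $B\in\mathcal{B}$ pick $n$ with $\psi(n)>\varphi_B(n)$; then both minima lie in $D$. So $D\cap A$ and $D\setminus A$ are $\mathcal{G}$-positive, and there are ultrafilters $u\supseteq\mathcal{G}\cup\{D\cap A\}$ and $u'\supseteq\mathcal{G}\cup\{D\setminus A\}$. They are distinct and contain $D$.

For $j\in D$ and $n\ge j$ the set $C_n$ misses $Y_j^*$, so $Y_j^*\cap D\subseteq\bigcup_{n<j}[0,\psi(n)]$ is finite. By Lemma~\ref{lem:limits}(c) and (b), the limits along $u$ and $u'$ differ, although both equal $\mathcal{U}$.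
\end{proof}

The hypothesis of two ultrafilters cannot be dropped as far as this argument goes: it supplies the set $A$, and for an ultrafilter $\mathcal{G}$ there is only one limit to consider. It is the reason for the two ultrafilters $v,w$ in the next statement.

\begin{proposition}\label{prop:B}
Let $\mathcal{U}$ be a nonprincipal Q-point, $s$ a sign and $\delta=\delta^s(\mathcal{U})<\mathfrak{d}$. Let $(\mathcal{V}_j)_{j\in J}$ be distinct nonprincipal ultrafilters, all different from $\mathcal{U}$, such that
\begin{enumerate}
\item[(1)] every family of fewer than $\delta$ scales is $s$-bounded mod each $\mathcal{V}_j$;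
\item[(2)] there are ultrafilters $v\ne w$ containing $J$ with $v\text{-}\lim_j\mathcal{V}_j=w\text{-}\lim_j\mathcal{V}_j=\mathcal{U}$.
\end{enumerate}
Then there is a wide Q-filter.
\end{proposition}

\begin{proof}
A set that is sparse for a scale $P$ contains a large $Q$-sparse subset when $Q\le^sP$ modulo the ultrafilter in question. We need this for one $P$ and many $\mathcal{V}_j$ at once, so the first task is a family of $\delta$ scales that is increasing and cofinal modulo most of the $\mathcal{V}_j$.

\emph{Step 1: a common chain.} Let $\{P^0_\xi:\xi<\delta\}$ be $s$-cofinal mod $\mathcal{U}$. Choose recursively scales $P_\xi$ $(\xi<\delta)$: by (1) the family $\{P_\eta:\eta<\xi\}$ has an $s$-bound mod each $\mathcal{V}_j$; let $P_\xi$ be a $\le^*$-upper bound of these countably many bounds and of $P^0_\xi$. Then $(P_\xi)$ is $s$-cofinal mod $\mathcal{U}$, and $P_\eta\le^s_{\mathcal{V}_j}P_\xi$ for $\eta\le\xi$ and $j\in J$. Let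
\[
C=\{j\in J:(P_\xi)_{\xi<\delta}\text{ is $s$-cofinal mod }\mathcal{V}_j\}.
\]

\emph{Step 2: $C\in v$ and $C\in w$.} For $j\in J\setminus C$ choose $Q_j$ with $Q_j\not\le^s_{\mathcal{V}_j}P_\xi$ for all $\xi$, and let $Q\ge^*Q_j$ for all these $j$. Put $A_\xi=\{x:e^s_{P_\xi}(x)<e^s_Q(x)\}$. For $j\in J\setminus C$ the set $\{x:e^s_{P_\xi}(x)<e^s_{Q_j}(x)\}$ is in $\mathcal{V}_j$, and $e^s_{Q_j}(x)\le e^s_Q(x)$ for all but finitely many $x$, so $A_\xi\in\mathcal{V}_j$. If $J\setminus C$ belonged to $v$ or $w$, then (2) would give $A_\xi\in\mathcal{U}$ for all $\xi$, that is, $Q\not\le^s_{\mathcal{U}}P_\xi$ for all $\xi$, contradicting cofinality mod $\mathcal{U}$.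

\emph{Step 3: the filter.} Choose $P_\xi$-sparse sets $S_\xi\in\mathcal{U}$ and let $D_\xi=C\cap S_\xi^*$. By (2) and Step~2, $D_\xi\in v$ and $D_\xi\in w$. Let $\mathcal{G}$ be the filter generated by the $D_\xi$. Then $J\in\mathcal{G}\subseteq v\cap w$, and the finite intersections of the $D_\xi$ form a base of size at most $\delta$. Let $\mathcal{F}=\mathcal{G}\text{-}\lim_j\mathcal{V}_j$.

\emph{Step 4: $\mathcal{F}$ is a Q-filter.} Let $Q$ be a scale. For $j\in C$ choose $\xi_j$ with $Q\le^s_{\mathcal{V}_j}P_{\xi_j}$, and let $\eta=\sup_{j\in C}\xi_j$. Then $\eta<\delta$ because $\delta$ is regular and uncountable. As the chain is increasing, $\Gamma=\{x:e^s_Q(x)\le e^s_{P_\eta}(x)\}$ belongs to $\mathcal{V}_j$ for all $j\in C$. So $S_\eta\cap\Gamma\in\mathcal{V}_j$ for all $j\in D_\eta$, and $S_\eta\cap\Gamma\in\mathcal{F}$. This set is $Q$-sparse. Let $x\ne y$ be two of its points with $d_Q(x,y)\le1$, named so that $sx<sy$. Then $sx<sy\le e^s_Q(x)\le e^s_{P_\eta}(x)$, so $y\in B_{P_\eta}(x)$ by (E3), although $S_\eta$ is $P_\eta$-sparse. Since either point may be called $x$, control in a single direction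 $s$ is enough.

\emph{Step 5: $\mathcal{F}$ is wide.} Since $\mathcal{G}\subseteq v$, we have $\mathcal{F}\subseteq\mathcal{U}$. Suppose that only finitely many ultrafilters contain $\mathcal{F}$. By (F2) some $T\in\mathcal{U}$ belongs to none of the others. By (2), $T^*\in v\cap w$, so $\mathcal{G}\cup\{T^*\}$ generates a filter $\mathcal{G}'\subseteq v\cap w$ with a base of size at most $\delta<\mathfrak{d}$. For every ultrafilter $u\supseteq\mathcal{G}'$ the limit $u\text{-}\lim_j\mathcal{V}_j$ contains $\mathcal{F}$ and $T$, so it equals $\mathcal{U}$. This contradicts Lemma~\ref{lem:small}.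
\end{proof}

The $\mathcal{U}_j$ approach a limit index only up to a scale $R$. To obtain true convergence as in (2), we retract them onto a sparse set. The wide Q-filter in this case is therefore a limit of finite-to-one images of the $\mathcal{U}_j$.

\begin{proposition}\label{prop:Bapp}
Assume \eqref{eq:star} and $\delta^s(\mathcal{U}_j)<\mathfrak{d}$ for some sign $s$ and some $j$. Then there is a wide Q-filter.
\end{proposition}

\begin{proof}
Fix such an $s$, choose $i$ with $\delta=\delta^s(\mathcal{U}_i)$ least possible, and let $\mathcal{U}=\mathcal{U}_i$. So $\delta<\mathfrak{d}$ and $\delta\le\delta^s(\mathcal{U}_j)$ for all $j$. Let $E_0$ and $E_1$ be the sets of even and odd numbers. By \eqref{eq:star}, Lemma~\ref{lem:scales}(c) and Lemma~\ref{lem:basic}(a), there is one scale $R$ such that $i$ is an $R$-limit of both. For $k=0,1$, a finite intersection of sets $I_R(T)\cap E_k$ $(T\in\mathcal{U})$ contains a set of the same form and is therefore infinite. By (F3) there are nonprincipal ultrafilters $v\ni E_0$ and $w\ni E_1$ containing $I_R(T)$ for all $T\in\mathcal{U}$; they are distinct.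

Take an $(R/2)$-sparse $S\in\mathcal{U}$, let $\pi$ be the $R$-retraction onto $S$, let $J=\omega\setminus\{i\}\in v\cap w$, and put $\mathcal{V}_j=\pi_*\mathcal{U}_j$ for $j\in J$. We verify the hypotheses of Proposition~\ref{prop:B}. By Lemma~\ref{lem:transfer} and the minimality of $\delta$, the $\mathcal{V}_j$ are nonprincipal and (1) holds. We have $\mathcal{V}_j\ne\mathcal{U}$, since $\mathcal{V}_j\le_{RB}\mathcal{U}_j$ and $\mathcal{U}\not\le_{RB}\mathcal{U}_j$. For $j\ne l$ in $J$ take $T\in\mathcal{U}_j$ and $T'\in\mathcal{U}_l$ with $d_R>2$ between them. Then $\pi[T]\in\mathcal{V}_j$ and $\pi[T']\in\mathcal{V}_l$, and these sets are disjoint, because $\pi(y)=\pi(y')$ implies $d_R(y,y')\le2$ by \eqref{eq:retr}. So the $\mathcal{V}_j$ are distinct. Finally, let $T\in\mathcal{U}$. By \eqref{eq:retr}, $T\cap S\in\mathcal{V}_j$ if and only if $(T\cap S)^R\in\mathcal{U}_j$, so $(T\cap S)^*=I_R(T\cap S)\cap J$ belongs to $v$ and $w$. Hence $\mathcal{U}$ is contained in both limits, and as all three are ultrafilters, (2) holds.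
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Discard the principal member of the family, if there is one, and take a sequence $(\mathcal{U}_i)$ as in Section~\ref{sec:discrete}. By Proposition~\ref{prop:thin} there is a wide Q-filter or we may assume \eqref{eq:star}. In the latter case Proposition~\ref{prop:A} or Proposition~\ref{prop:Bapp} applies, since all $\delta^s(\mathcal{U}_i)\le\mathfrak{d}$, and again there is a wide Q-filter. Lemma~\ref{lem:wide} turns it into a non-atomic Q-measure.
\end{proof}

\section{A copy of $\beta\omega$, and the finite case}\label{sec:strong}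

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
(i)$\Rightarrow$(ii) is Theorem~\ref{thm:main}, and (iii)$\Rightarrow$(i) holds because $\beta\omega$ is infinite.

(ii)$\Rightarrow$(iii). Let $\mu$ be a non-atomic Q-measure. Then $\mathcal{F}=\mathcal{F}_\mu$ is a Q-filter, and it is wide by Lemma~\ref{lem:narrow}. Take $\mathcal{V}_n\supseteq\mathcal{F}$ and pairwise disjoint $E_n\in\mathcal{V}_n$ as in Lemma~\ref{lem:wide}(a), and consider the map $\Lambda\colon\beta\omega\to\beta\omega$, $\Lambda(v)=v\text{-}\lim_n\mathcal{V}_n$. It is continuous, since the preimage of $\{\mathcal{V}:A\in\mathcal{V}\}$ is $\{v:A^*\in v\}$, and injective by Lemma~\ref{lem:limits}(b). A continuous injection of a compact space into a Hausdorff space is a homeomorphism onto a closed set; let $K$ be the image. If $A\in\mathcal{F}$, then $A^*=\omega$, so every member of $K$ contains $\mathcal{F}$. By Lemma~\ref{lem:over}, $K$ consists of pairwise RB-incomparable Q-points. If $\mu'(A)=1$ for all $A\in\bigcap K$, then $\mathcal{F}_{\mu'}\supseteq\bigcap K\supseteq\mathcal{F}$ is a Q-filter, so $\mu'$ is a Q-measure.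

If (i) holds, then $K$ is a family of size $|\beta\omega|=2^{\mathfrak{c}}$; this is the dichotomy. Suppose that (i) fails and let $\mu$ be a Q-measure. By Lemma~\ref{lem:over} the ultrafilters containing $\mathcal{F}_\mu$ are pairwise RB-incomparable Q-points, so there are finitely many of them, and $\mu$ is a convex combination of them by Lemma~\ref{lem:narrow}. The converse is Corollary~\ref{cor:finite}.
\end{proof}

\begin{remark}\label{rem:average}
Averaging the given sequence can fail. Assume (i) and let $\nu$ be the density measure. We find pairwise RB-incomparable Q-points $\mathcal{U}_n$ such that $\mu(A)=\nu(\{n:A\in\mathcal{U}_n\})$ is not a Q-measure. Let $\mathcal{F}$, $\mathcal{V}_n$, $E_n$ be as in the proof of (ii)$\Rightarrow$(iii). The measure $\nu_0(N)=2\nu(\{2n:n\in N\})$ gives each residue class modulo $k$ the value $1/k$, so it is non-atomic and vanishes on points. By Lemma~\ref{lem:wide}(b), $\mu_0(A)=\nu_0(\{n:A\in\mathcal{V}_n\})$ is non-atomic and $\mathcal{F}\subseteq\mathcal{F}_{\mu_0}$. By Lemma~\ref{lem:narrow} there are distinct ultrafilters $\mathcal{W}_n\supseteq\mathcal{F}_{\mu_0}$.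 No $\mathcal{W}_n$ equals a $\mathcal{V}_m$, since $\mu_0(E_m)=\nu_0(\{m\})=0$. By Lemma~\ref{lem:over} all the $\mathcal{V}_n$ and $\mathcal{W}_n$ are pairwise RB-incomparable Q-points, and by Example~\ref{ex:basic}(b) and transitivity the same holds for $\mathcal{U}_{2n}=\mathcal{V}_n$, $\mathcal{U}_{2n+1}=\mathcal{W}_n+1$. If $\mu$ were a Q-measure, Lemma~\ref{lem:sparse} for the scale of singletons would give a set $S$ without two consecutive integers and with $\mu(S)=1$. Then $\nu(\{2n:S\notin\mathcal{V}_n\})=0$, so $\mu_0(S)=1$ and $S\in\mathcal{W}_n$ for all $n$. Hence $S+1\in\mathcal{W}_n+1$, and $S\notin\mathcal{W}_n+1$ because $S\cap(S+1)=\emptyset$. So $S\in\mathcal{U}_n$ only for even $n$, and $\mu(S)\le1/2$, a contradiction.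
\end{remark}

\begin{thebibliography}{1}
\bibitem{BMMS} Piotr Borodulin-Nadzieja, Arturo Mart\'inez-Celis, Adam Morawski, Jadwiga \'Swierczy\'nska, \emph{On the Rudin-Blass Ordering of Measures}, arXiv:2504.14678 (2025).
\end{thebibliography}
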